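\title{Centralizers of $C^1$ derived-from-Anosov diffeomorphisms of $\mathbb{T}^3$}

\begin{abstract}
Let $f$ be a $C^1$ partially hyperbolic diffeomorphism of $\mathbb{T}^3$ whose linear part $L$ has no eigenvalue of modulus one. We prove that either the cyclic group generated by $f$ has finite index in the $C^1$ centralizer of $f$, or $f$ is Anosov, all its invariant measures have the Lyapunov exponents of $L$, and $f$ is conjugate to $L$ by a homeomorphism that is H\"older together with its inverse for every exponent less than one. In all cases the elements of the centralizer that are homotopic to the identity form a group isomorphic to a subgroup of the group of fixed points of $L$, so their number divides $|\det(L-\mathrm{Id})|$, and this bound is attained. This extends to $r=1$ a dichotomy known for $C^r$ diffeomorphisms with $r>1$.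
\end{abstract}

\section{Introduction}\label{sec:intro}

The centralizer of a diffeomorphism is its group of symmetries. For $f\in\operatorname{Diff}^r(\mathbb{T}^3)$, $r\in[1,\infty]$, and $s\in[0,r]$, the \emph{$C^s$ centralizer} of $f$ is
\[
\mathcal{C}^s(f)=\{g\in\operatorname{Diff}^s(\mathbb{T}^3): g\circ f=f\circ g\}.
\]
It always contains the cyclic group $\langle f\rangle=\{f^n\}_{n\in\mathbb{Z}}$, and it is called \emph{virtually trivial} if $\langle f\rangle$ has finite index in it. A linear automorphism of $\mathbb{T}^3=\mathbb{R}^3/\mathbb{Z}^3$ can have many more symmetries: Example~\ref{ex:linear} exhibits one whose centralizer contains $\mathbb{Z}^2$. This paper concerns a class of nonlinear maps for which such extra symmetry forces the map to be essentially linear.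

A diffeomorphism $f$ of $\mathbb{T}^3$ is \emph{partially hyperbolic} if there are a $Df$-invariant splitting $T\mathbb{T}^3=E^s\oplus E^c\oplus E^u$ into continuous line bundles and an integer $N\ge1$ such that, for every $x$,
\begin{gather*}
\|Df^N|_{E^s(x)}\|\le\tfrac12,\qquad \|Df^{-N}|_{E^u(x)}\|\le\tfrac12,\\
\|Df^N|_{E^s(x)}\|\le\tfrac12\|Df^N|_{E^c(x)}\|,\qquad \|Df^N|_{E^c(x)}\|\le\tfrac12\|Df^N|_{E^u(x)}\|.
\end{gather*}
Thus $E^s$ is contracted, $E^u$ is expanded, and the center bundle $E^c$ may be contracted at some points and expanded at others, but always less strongly than $E^s$ and $E^u$. The last two inequalities are called \emph{domination}. The map $f$ is \emph{Anosov} if the tangent bundle splits into two invariant bundles, one uniformly contracted by $Df$ and one uniformly contracted by $Df^{-1}$. The \emph{linear part} $L_f\in\mathrm{GL}(3,\mathbb{Z})$ is the automorphism induced by $f$ on $\pi_1(\mathbb{T}^3)=\mathbb{Z}^3$; it defines a diffeomorphism of $\mathbb{T}^3$ homotopic to $f$. It is known that the linear part of a partially hyperbolic diffeomorphism of $\mathbb{T}^3$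 has three real eigenvalues of distinct moduli, one of modulus larger than $1$ and one of modulus smaller than $1$. If no eigenvalue of $L_f$ has modulus $1$, then $f$ is called a \emph{derived-from-Anosov} (DA) diffeomorphism.

For $r>1$ the following dichotomy is known. A partially hyperbolic DA diffeomorphism $f\in\operatorname{Diff}^r(\mathbb{T}^3)$ either has virtually trivial $C^r$ centralizer, with at most $|\det(L_f-\mathrm{Id})|$ elements homotopic to the identity, or is Anosov and $C^{r-\varepsilon}$-conjugate to $L_f$ for every $\varepsilon>0$. The question we answer comes from Gan, Shi, Xu and Zhang \cite{GSXZ}: does this hold for $r=1$? That is, does every partially hyperbolic DA diffeomorphism $f\in\operatorname{Diff}^1(\mathbb{T}^3)$ satisfy one of the following alternatives?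
\begin{enumerate}
\item[(i)] $\mathcal{C}^1(f)$ is virtually trivial, and at most $|\det(L_f-\mathrm{Id})|$ of its elements are homotopic to the identity.
\item[(ii)] $f$ is Anosov, and for every $\varepsilon\in(0,1)$ there is a homeomorphism $h$ of $\mathbb{T}^3$ with $h\circ f=L_f\circ h$ such that $h$ and $h^{-1}$ are $(1-\varepsilon)$-H\"older.
\end{enumerate}

The answer is yes. For an $f$-invariant probability measure $\mu$ and $*\in\{s,c,u\}$, the \emph{exponent of $\mu$ along $E^*$} is $\int\log\|Df|_{E^*}\|\,d\mu$. Since $E^*$ is a line, $\log\|Df^n|_{E^*}\|$ is a Birkhoff sum of $\log\|Df|_{E^*}\|$, so for ergodic $\mu$ this number is the almost sure value of $\lim\frac1n\log\|Df^n|_{E^*(x)}\|$.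

\begin{theorem}\label{thm:main}
Let $f\in\operatorname{Diff}^1(\mathbb{T}^3)$ be a partially hyperbolic DA diffeomorphism, let $L=L_f$ have eigenvalues $|\lambda_s|<|\lambda_c|<|\lambda_u|$, and let
\[
K=\{g\in\mathcal{C}^1(f): g \text{ is homotopic to the identity}\}.
\]
\begin{enumerate}
\item[(1)] The group $K$ is isomorphic to a subgroup of $\operatorname{Fix}(L)=\{y\in\mathbb{T}^3: Ly=y\}$. In particular $\#K$ divides $|\det(L-\mathrm{Id})|$.
\item[(2)] Either $\mathcal{C}^1(f)$ is virtually trivial, or the following hold: $f$ is Anosov; every $f$-invariant probability measure has exponents $\log|\lambda_s|$, $\log|\lambda_c|$, $\log|\lambda_u|$ along $E^s$, $E^c$, $E^u$; and there is a homeomorphism $h$ homotopic to the identity with $h\circ f=L\circ h$ such that $h$ and $h^{-1}$ are $(1-\varepsilon)$-H\"older for every $\varepsilon\in(0,1)$.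
\end{enumerate}
\end{theorem}

Hence every such $f$ satisfies (i) or (ii). Proposition~\ref{prop:sharp} shows that the bound in part (1) is attained for every admissible $L$.

The case $r=1$ differs from $r>1$ in the control of distortion. Let $\psi=\log\|Df|_{E^*}\|$ and let $x,y$ be points whose orbits approach each other exponentially fast. The logarithm of the ratio of the derivatives of $f^n$ along $E^*$ at $x$ and at $y$ is $\sum_{k<n}\bigl(\psi(f^kx)-\psi(f^ky)\bigr)$. If $\psi$ is H\"older this sum is bounded; if $\psi$ is only continuous, all one can say is that it is $o(n)$. Any argument that sums such differences is therefore unavailable, and one might expect the theorem to fail. On the other hand, an error $e^{o(n)}$ in the derivative of $f^n$ costs exactly an arbitrarily small loss of H\"older exponent in the conjugacy, and alternative (ii) for $r=1$ asks for nothing more. The proof below uses the derivative only through integrals of the continuous functions $\log\|Dg|_{E^*}\|$ against probability measures, and replaces distortion estimates by the equidistribution of the eigenlines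 of $L$.

Here is the plan. There is a continuous surjection $h$ with $h\circ f=L\circ h$, and every $g\in\mathcal{C}^1(f)$ is carried by $h$ to an affine map commuting with $L$. Section~\ref{sec:linear} proves this and reduces Theorem~\ref{thm:main} to two statements: an element that $h$ carries to the identity is the identity (Proposition~\ref{prop:A}), and two independent linear parts force rigidity (Proposition~\ref{prop:B}). Section~\ref{sec:line} isolates the main ideas in one dimension and works out a special case of Proposition~\ref{prop:B} by hand. Section~\ref{sec:foliations} describes the invariant foliations in terms of $h$; the fibers of $h$ turn out to be center arcs. Section~\ref{sec:measure} shows that the center bundle is expanded on average for the lift of Haar measure. Sections~\ref{sec:A} and~\ref{sec:B} prove the two propositions.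

\section{The linear model and the reduction}\label{sec:linear}

\subsection{Conventions}

Throughout, $f$ and $L$ are as in Theorem~\ref{thm:main}, $I$ is the identity matrix, and $*$ stands for any of $s,c,u$. We use the flat metric; another metric changes norms by bounded factors, which only changes $N$. Since the three bundles are continuous on a compact space, the angles between them are bounded below.

Replacing $f$ by $f^{-1}$ exchanges $s$ and $u$ and changes neither the hypotheses nor the conclusions: $\mathcal{C}^1(f)$, $\langle f\rangle$, $K$ and $\operatorname{Fix}(L)$ are the same, the equation $hf=Lh$ is equivalent to $hf^{-1}=L^{-1}h$, and all exponents change sign. We therefore assume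
\[
|\lambda_s|<1<|\lambda_c|<|\lambda_u|.
\]
Let $e_s,e_c,e_u$ be unit eigenvectors of $L$, and write $v=v_se_s+v_ce_c+v_ue_u$ for $v\in\mathbb{R}^3$. Haar measure on $\mathbb{T}^3$ is $m$, and $|B|$ is the length of an arc $B$. Functions on $\mathbb{T}^3$ are identified with $\mathbb{Z}^3$-periodic functions on $\mathbb{R}^3$. The group $\operatorname{Fix}(L)$ equals $(L-I)^{-1}\mathbb{Z}^3/\mathbb{Z}^3$, which $L-I$ maps isomorphically onto $\mathbb{Z}^3/(L-I)\mathbb{Z}^3$; its order is $|\det(L-I)|$.

\subsection{Irrationality of the eigenlines}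

\begin{lemma}\label{lem:irr}
\begin{enumerate}
\item[(a)] The only subspaces of $\mathbb{Q}^3$ invariant under $L$, or under its transpose $L^{T}$, are $0$ and $\mathbb{Q}^3$.
\item[(b)] For every continuous $\phi:\mathbb{T}^3\to\mathbb{R}$ and every $*$, uniformly in $y\in\mathbb{T}^3$,
\[
\frac1R\int_0^R\phi(y+te_*)\,dt\xrightarrow[|R|\to\infty]{}\int\phi\,dm,\qquad
\frac1R\int_0^R\phi(y+e^{t}e_*)\,dt\xrightarrow[R\to+\infty]{}\int\phi\,dm .
\]
\item[(c)] The set $\{(v_u,v_c):v\in\mathbb{Z}^3\}$ is dense in $\mathbb{R}^2$.
\end{enumerate}
\end{lemma}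

\begin{proof}
(a) An invariant subspace of dimension $1$ or $2$ would factor the characteristic polynomial over $\mathbb{Q}$ and give it a rational root. A rational root of a monic integer polynomial with constant term $\pm1$ is $\pm1$, which is not an eigenvalue.

(b) The set of $k\in\mathbb{Q}^3$ with $k\cdot e_*=0$ is invariant under $L^T$, because $L^Tk\cdot e_*=\lambda_*\,k\cdot e_*$, and it is not all of $\mathbb{Q}^3$. By (a), $\omega=k\cdot e_*\ne0$ for every nonzero $k\in\mathbb{Z}^3$. Trigonometric polynomials are uniformly dense, so it suffices to treat $\phi(y)=e^{2\pi i k\cdot y}$ with $k\neq0$. The first average has modulus $\frac1{|R|}\bigl|\int_0^Re^{2\pi i\omega t}dt\bigr|\le\frac{1}{\pi|\omega||R|}$. The second has modulus $\frac1R\bigl|\int_1^{X}e^{2\pi i\omega x}\frac{dx}{x}\bigr|$ with $X=e^R$, and integration by parts bounds the integral by $\frac1{2\pi|\omega|}\bigl(1+\frac1X+\int_1^X\frac{dx}{x^2}\bigr)=\frac1{\pi|\omega|}$.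

(c) By (b) the line $\mathbb{R}e_s$ enters every open subset of $\mathbb{T}^3$, so $\mathbb{R}e_s+\mathbb{Z}^3$ is dense in $\mathbb{R}^3$. Project along $e_s$.
\end{proof}

\subsection{The semiconjugacy}

Fix a lift $F:\mathbb{R}^3\to\mathbb{R}^3$ of $f$. Then $F(x+v)=F(x)+Lv$ for $v\in\mathbb{Z}^3$, so $\phi=F-L$ is periodic. The following map is the semiconjugacy of Franks; we recall the short construction because its uniqueness is used below.

\begin{lemma}\label{lem:franks}
There is a unique map $H:\mathbb{R}^3\to\mathbb{R}^3$ with $H-\mathrm{id}$ bounded and $HF=LH$. It is uniformly continuous, onto and proper, $H-\mathrm{id}$ is periodic, and $H$ induces a continuous surjection $h$ of $\mathbb{T}^3$, homotopic to the identity, with $hf=Lh$.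
\end{lemma}

\begin{proof}
With $H=\mathrm{id}+w$, the equation $HF=LH$ reads $\lambda_*w_*-w_*\circ F=\phi_*$ for each $*$. The difference $\delta$ of two bounded solutions satisfies $\delta\circ F=\lambda_*\delta$; as $F$ is onto, $\sup|\delta|=|\lambda_*|\sup|\delta|$, so $\delta=0$. A solution is $w_*=\sum_{k\ge0}\lambda_*^{-k-1}\phi_*\circ F^k$ if $|\lambda_*|>1$ and $w_*=-\sum_{k\ge1}\lambda_*^{k-1}\phi_*\circ F^{-k}$ if $|\lambda_*|<1$; both series converge uniformly, telescope when substituted, and have continuous periodic terms. The induced map $h$ is homotopic to the identity through $\mathrm{id}+tw$, so it has degree one and is onto; hence $H$ is onto. Preimages of bounded sets are bounded, so $H$ is proper.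
\end{proof}

We write $H=H_se_s+H_ce_c+H_ue_u$ and $R_0=2\sup|H-\mathrm{id}|$. The three functions $H_*:\mathbb{R}^3\to\mathbb{R}$ will serve as coordinates adapted to the dynamics:
\begin{equation}\label{eq:Hcoord}
H_*\circ F=\lambda_*H_*,\qquad H_*(x+v)=H_*(x)+v_*\quad(v\in\mathbb{Z}^3),\qquad \bigl||Hx-Hy|-|x-y|\bigr|\le R_0 .
\end{equation}

\subsection{What a commuting diffeomorphism preserves}

Let $g\in\mathcal{C}^1(f)$. Its linear part $L_g$ commutes with $L$, and the eigenvalues of $L$ are simple, so $L_ge_*=\lambda_*(g)e_*$ for real numbers $\lambda_*(g)$; in particular $\lambda_*(f)=\lambda_*$. The map $g$ is homotopic to the identity exactly when $L_g=I$, since then a lift of $g$ is the identity plus a periodic map.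

\begin{lemma}\label{lem:affine}
For every lift $G$ of $g\in\mathcal{C}^1(f)$ there is $t\in(L-I)^{-1}\mathbb{Z}^3$ with
\begin{equation}\label{eq:affine}
HG=L_gH+t .
\end{equation}
Hence $hg=A_gh$ for an affine map $A_g=L_g+t_g$ of $\mathbb{T}^3$ with $t_g\in\operatorname{Fix}(L)$, and $g\mapsto A_g$ is a homomorphism.
\end{lemma}

\begin{proof}
The maps $GF$ and $FG$ lift the same diffeomorphism, so $GF=FG+v$ with $v\in\mathbb{Z}^3$. Put $k=L_g^{-1}HG$. Since $G-L_g$ and $H-\mathrm{id}$ are bounded, so is $k-\mathrm{id}$, and
\[
kF=L_g^{-1}H(FG+v)=L_g^{-1}(LHG+v)=Lk+L_g^{-1}v .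
\]
Let $b$ solve $(L-I)b=L_g^{-1}v$. Then $(k+b)F=L(k+b)$, so $k+b=H$ by uniqueness. This is \eqref{eq:affine} with $t=-L_gb$, and $(L-I)t=-v$. Since $h$ is onto, $A_g$ is determined by $hg=A_gh$, and this equation is multiplicative in $g$.
\end{proof}

That lemma did not use the differentiability of $g$. The next one does.

\begin{lemma}\label{lem:splitting}
For every $g\in\mathcal{C}^1(f)$, the derivative $Dg$ preserves $E^s$, $E^c$ and $E^u$.
\end{lemma}

\begin{proof}
Call a subspace $P\subset T_x\mathbb{T}^3$ \emph{slow} if $\|Df^nw\|/\|Df^nv\|\to0$ as $n\to+\infty$ for all $w\in P$ and $v\notin P$. Two slow subspaces $P\ne P'$ cannot have the same dimension: for $w\in P\setminus P'$ and $v\in P'\setminus P$ both the ratio and its inverse would tend to $0$. By domination and the lower bound on angles, $E^s(x)$ and $E^s(x)\oplus E^c(x)$ are slow. Since $Df^n\circ Dg=Dg\circ Df^n$ and $Dg^{\pm1}$ are bounded, $Dg$ maps slow subspaces at $x$ to slow subspaces at $g(x)$. So $Dg$ preserves $E^s$ and $E^s\oplus E^c$. The same argument for $f^{-1}$ gives $E^u$ and $E^c\oplus E^u$, and $E^c$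 is the intersection of the two planes.
\end{proof}

For $g\in\mathcal{C}^1(f)$ let $\psi^*_g=\log\|Dg|_{E^*}\|$, a continuous function on $\mathbb{T}^3$. Since $E^*$ is an invariant line bundle, the chain rule gives the cocycle identity
\begin{equation}\label{eq:cocycle}
\psi^*_{g_1g_2}=\psi^*_{g_1}\circ g_2+\psi^*_{g_2}.
\end{equation}
The linear counterparts of these functions are the numbers $\chi_*(g)=\log|\lambda_*(g)|$. As $|\det L_g|=1$, the vector $\chi(g)=(\chi_s(g),\chi_c(g),\chi_u(g))$ lies in the plane $\Pi=\{\chi_s+\chi_c+\chi_u=0\}$, and $\chi:\mathcal{C}^1(f)\to\Pi$ is a homomorphism. Any two of $\chi_s,\chi_c,\chi_u$ are linear coordinates on $\Pi$.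

\begin{lemma}\label{lem:discrete}
The kernel of $\chi$ is $\{g:L_g=\pm I\}$, and the image of $\chi$ is a discrete subgroup of $\Pi$.
\end{lemma}

\begin{proof}
If $\chi(g)=0$ then $\lambda_s(g)=\pm1$, so the rational matrix $L_g\mp I$ is singular. Its kernel in $\mathbb{Q}^3$ is nonzero and $L$-invariant, hence equal to $\mathbb{Q}^3$ by Lemma~\ref{lem:irr}(a). If $\chi(g)$ ranges in a bounded set, the matrices $L_g$ have bounded eigenvalues and the fixed eigenbasis $e_s,e_c,e_u$, so they have bounded integer entries and are finite in number.
\end{proof}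

\begin{example}\label{ex:linear}
If $f=L$ then $H=\mathrm{id}$, and Lemma~\ref{lem:affine} says that $\mathcal{C}^1(L)$ consists of the affine maps $B+t$ with $BL=LB$ and $t\in\operatorname{Fix}(L)$; the group $K$ consists of the translations by $\operatorname{Fix}(L)$. Take
\[
L=\begin{pmatrix}0&0&-1\\1&0&3\\0&1&0\end{pmatrix},\qquad P(x)=\det(xI-L)=x^3-3x+1 .
\]
From $P(-2)=-1$, $P(-1)=3$, $P(0)=1$, $P(\frac12)=-\frac38$, $P(1)=-1$, $P(2)=3$, and from the fact that the roots add up to $0$, we get $\lambda_s\in(0,\frac12)$, $\lambda_c\in(1,2)$, $\lambda_u\in(-2,-1)$ and $|\lambda_u|=\lambda_s+\lambda_c>\lambda_c$. Since $\det(I-L)=P(1)=-1$, the group $\operatorname{Fix}(L)$ is trivial and $B=L(L-I)^{-1}$ lies in $\mathrm{GL}(3,\mathbb{Z})$. Its eigenvalues are $\lambda_*/(\lambda_*-1)$, of modulus less than $1$ for $*=s$ (as $\lambda_s<\frac12$) and for $*=u$ (as $\lambda_u<0$). So $\chi(L)$ has signs $(-,+,+)$ and $\chi(B)$ has signs $(-,+,-)$. These vectors are not proportional, $L$ and $B$ generate a group isomorphic to $\mathbb{Z}^2$, and $\mathcal{C}^1(L)$ is not virtually trivial.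 For $-L$ in place of $L$ the group $K$ has order $|P(-1)|=3$.
\end{example}

\subsection{Reduction to two propositions}

The homomorphism $g\mapsto A_g$ compares $\mathcal{C}^1(f)$ with the centralizer of the linear model. The first proposition says that it loses no information, although $h$ need not be injective. The second says what happens when its image is large.

\begin{proposition}\label{prop:A}
If $g\in\mathcal{C}^1(f)$ and $hg=h$, then $g=\mathrm{id}$.
\end{proposition}

\begin{proposition}\label{prop:B}
Suppose $g\in\mathcal{C}^1(f)$ and the vectors $\chi(f),\chi(g)$ are linearly independent. Then $f$ is Anosov, every $f$-invariant probability measure has exponent $\log|\lambda_*|$ along $E^*$ for $*=s,c,u$, the map $h$ is a homeomorphism, and $h$ and $h^{-1}$ are $(1-\varepsilon)$-H\"older for every $\varepsilon\in(0,1)$.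
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:A} and~\ref{prop:B}]
For $g\in K$ the map $A_g$ is the translation by $t_g$, so $g\mapsto t_g$ is a homomorphism $K\to\operatorname{Fix}(L)$. If $t_g=0$ then $hg=h$ and $g=\mathrm{id}$ by Proposition~\ref{prop:A}. This proves (1).

By Lemma~\ref{lem:discrete}, $\ker\chi$ contains $K$ with index at most $2$, so it is finite. If some $\chi(g)$ lies off the line $\mathbb{R}\chi(f)$, Proposition~\ref{prop:B} gives the second alternative of (2). Otherwise the image of $\chi$ is a discrete subgroup of this line containing $\chi(f)\ne0$. It is then infinite cyclic and contains $\langle\chi(f)\rangle$ with finite index $j$. The preimage $\chi^{-1}\langle\chi(f)\rangle=\langle f\rangle\ker\chi$ has index $j$ in $\mathcal{C}^1(f)$ and contains $\langle f\rangle$ with index at most $\#\ker\chi$. So $\mathcal{C}^1(f)$ is virtually trivial.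
\end{proof}

\section{Three computations on the line}\label{sec:line}

\subsection{A single center leaf has room for symmetries}

If $h$ is injective, Proposition~\ref{prop:A} is trivial. In general the fibers of $h$ are arcs tangent to $E^c$, and the proposition says that no symmetry can move points inside these arcs. The dynamics on one center curve does not explain this.

\begin{example}\label{ex:leaf}
Let $\phi^t$ be the flow of $V(x)=-x(1-x^2)^2$ on $[-1,1]$. Let $F_0:\mathbb{R}\to\mathbb{R}$ be the odd map equal to $\phi^1$ on $[-1,1]$ and to $x+(x-1)^2$ for $x\ge1$. Since $V'(\pm1)=0$, we have $(\phi^t)'(\pm1)=1$, and $F_0$ is a $C^1$ diffeomorphism. On $(1,\infty)$ it moves every point to the right, so it is conjugate there to $y\mapsto2y$ on $(0,\infty)$; this gives a monotone $H_0$ with $H_0F_0=2H_0$ whose only nondegenerate fiber is $[-1,1]$. The maps $g_t$ equal to $\phi^t$ on $[-1,1]$ and to the identity elsewhere are $C^1$ diffeomorphisms that commute with $F_0$ and satisfy $H_0g_t=H_0$.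
\end{example}

So the proof must use the other two directions. A symmetry $g$ with $hg=h$ that moves a point moves every point on its stable and unstable curves, and a single arc like $[-1,1]$ spreads to a family of nondegenerate fibers along a whole unstable curve. We shall show that the image of this curve under $h$ is a straight line parallel to $e_u$. This line equidistributes, the center is expanded on average, and so the fibers over the line would have to grow, while all fibers have bounded length. Straightness comes from the next lemma.

\subsection{Graphs that do not cross their translates}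

\begin{lemma}\label{lem:graph}
Let $\gamma:\mathbb{R}\to\mathbb{R}$ be continuous, and let $\Delta\subset\mathbb{R}^2$ be dense. Suppose that for each $(\sigma,\rho)\in\Delta$ the function $\tau\mapsto\gamma(\tau-\sigma)+\rho-\gamma(\tau)$ does not take both a positive and a negative value. Then $\gamma$ is affine.
\end{lemma}

\begin{proof}
The set of $(\sigma,\rho)$ for which the function is positive at some $\tau_1$ and negative at some $\tau_2$ is open, by continuity of $\gamma$, and it misses $\Delta$; so it is empty. Fix $\sigma$. If $\tau\mapsto\gamma(\tau-\sigma)-\gamma(\tau)$ took two values $a<b$, then $\rho=-\frac{a+b}2$ would produce both signs. So $\gamma(\tau+\sigma)-\gamma(\tau)=\omega(\sigma)$ for all $\tau,\sigma$. The function $\omega$ is continuous and additive, hence linear.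
\end{proof}

Density is needed: $\gamma(\tau)=\sin2\pi\tau$ satisfies the hypothesis with $\Delta=\mathbb{Z}^2$.

\subsection{Cocycles over translations}

The core of Proposition~\ref{prop:B} is a comparison of exponents of different measures that uses no regularity beyond continuity. It rests on the following computation.

\begin{lemma}\label{lem:cocycle}
Let $\mathcal{A}$ be an abelian group and $\chi:\mathcal{A}\to\mathbb{R}$ a homomorphism. For $a\in\mathcal{A}$ let $\Psi_a:\mathbb{R}\to\mathbb{R}$ be bounded and continuous, with
\[
\Psi_{a+b}(t)=\Psi_a(t+\chi(b))+\Psi_b(t).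
\]
Suppose that the limits $l^-(a)=\lim_{t\to-\infty}\Psi_a(t)$ and $l^+(a)=\lim_{R\to+\infty}\frac1R\int_0^R\Psi_a$ exist. Then $M=l^+-l^-$ satisfies $\chi(b)M(a)=\chi(a)M(b)$ for all $a,b\in\mathcal{A}$.
\end{lemma}

\begin{proof}
Since $a+b=b+a$, we have $\Psi_a(t+\chi(b))-\Psi_a(t)=\Psi_b(t+\chi(a))-\Psi_b(t)$. The integral of the left side over $[-S,T]$ is $\int_T^{T+\chi(b)}\Psi_a-\int_{-S}^{-S+\chi(b)}\Psi_a$, and the right side is the same with $a$ and $b$ exchanged. Letting $S\to\infty$,
\[
\int_0^{\chi(b)}\Psi_a(T+r)\,dr-\chi(b)l^-(a)=\int_0^{\chi(a)}\Psi_b(T+r)\,dr-\chi(a)l^-(b)\qquad\text{for all }T .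
\]
Average over $T\in[0,R]$. Since $\Psi_a$ is bounded, $\frac1R\int_0^R\Psi_a(T+r)\,dT\to l^+(a)$ uniformly for $r$ in a bounded set, and the claim follows.
\end{proof}

One cannot conclude $M=0$. For $\eta(t)=\log(1+e^t)$, the functions $\Psi_a(t)=\eta(t+\chi(a))-\eta(t)$ form a cocycle bounded by $|\chi(a)|$ with $l^-=0$ and $l^+=\chi$. The lemma must therefore be applied twice, with two homomorphisms that are not proportional, and this requires a group of rank two.

\begin{example}\label{ex:worked}
Let $L$ and $B$ be as in Example~\ref{ex:linear}, let $L_f=L$, and let $g\in\mathcal{C}^1(f)$ have $L_g=B$. Assume for simplicity that $h$ is a homeomorphism. Since $\operatorname{Fix}(L)=\{0\}$, we have $hg=Bh$, and $p=h^{-1}(0)$ is fixed by $f$ and $g$. We show that the exponent of $f$ at $p$ along $E^*$ equals the exponent of the measure $\mu_0=h^{-1}_*m$.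

For $a\in\mathcal{A}=2\mathbb{Z}^2$ let $f_a=f^{a_1}g^{a_2}$; its linear part has positive eigenvalues. For $i\in\{s,u\}$ put $x_i(t)=h^{-1}(e^te_i)$. Then $f_ax_i(t)=x_i(t+\chi_i(f_a))$, so by \eqref{eq:cocycle} the functions $\Psi_a(t)=\psi^*_{f_a}(x_i(t))$ form a cocycle over $\chi_i$. As $t\to-\infty$ the point $x_i(t)$ tends to $p$, so $l^-(a)=\psi^*_{f_a}(p)$. Lemma~\ref{lem:irr}(b), applied to $\psi^*_{f_a}\circ h^{-1}$, gives $l^+(a)=\int\psi^*_{f_a}d\mu_0$. So $M$ is the same function for $i=s$ and $i=u$. Let $M_1=M(2,0)$ and $M_2=M(0,2)$. Lemma~\ref{lem:cocycle} gives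
\[
\chi_s(B)M_1=\chi_s(L)M_2,\qquad\chi_u(B)M_1=\chi_u(L)M_2 .
\]
Since $\chi_s(B)$ and $\chi_s(L)$ are both negative, $M_1$ and $M_2$ have the same sign. Since $\chi_u(B)<0<\chi_u(L)$, they have opposite signs. Hence $M_1=M_2=0$, and $\psi^*_f(p)=\int\psi^*_f\,d\mu_0$.
\end{example}

In Section~\ref{sec:B} the point mass at $p$ is replaced by an arbitrary invariant measure, and $h$ is not assumed injective. One then needs a way to slide points of $\mathbb{T}^3$ that projects to translation along $e_s$ and $e_u$, and a substitute for $h^{-1}_*m$. The next two sections construct them.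

\section{The invariant foliations in the coordinates $H$}\label{sec:foliations}

\subsection{Strong foliations and dynamical coherence}

We work in $\mathbb{R}^3$, with the lifted bundles. By the theory of Hirsch, Pugh and Shub, for which $C^1$ suffices, $E^s$ and $E^u$ are uniquely integrable: they are tangent to $f$-invariant foliations by $C^1$ curves, and every $C^1$ curve tangent to $E^s$ or $E^u$ lies in a leaf. We write $W^s(x)$, $W^u(x)$ for the leaves in $\mathbb{R}^3$. They are injectively immersed lines. Under $F^n$, $n\to+\infty$, the length of a stable arc tends to $0$ and the length of a nondegenerate unstable arc tends to $\infty$. Choose a continuous unit vector field tangent to $E^u$ on $\mathbb{R}^3$; by unique integrability it generates a continuous flow, and $r\mapsto w_x(r)$ denotes the resulting arc length parametrization of $W^u(x)$ with $w_x(0)=x$. The same holds for $E^s$. By Lemma~\ref{lem:splitting} and unique integrability, \emph{every lift of an element of $\mathcal{C}^1(f)$ maps stable leaves onto stable leaves and unstable leaves onto unstable leaves.}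

The one deep result we quote is the following; it is proved for $C^1$ pointwise partially hyperbolic diffeomorphisms, which is the class defined in Section~\ref{sec:intro}.

\begin{theorem}[Potrie \cite{Potrie}; Hammerlindl--Potrie \cite{HP}]\label{thm:P}
There are $f$-invariant foliations tangent to $E^s\oplus E^c$ and to $E^c\oplus E^u$, whose leaves are unions of stable, respectively unstable, leaves. Their lifts to $\mathbb{R}^3$, with leaves $W^{cs}(x)$ and $W^{cu}(x)$, have the following properties.
\begin{enumerate}
\item[(P1)] Each $cs$-leaf lies within a uniformly bounded distance of a translate of $\mathbb{R}e_s\oplus\mathbb{R}e_c$, and each $cu$-leaf lies within a uniformly bounded distance of a translate of $\mathbb{R}e_c\oplus\mathbb{R}e_u$.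
\item[(P2)] Each $cs$-leaf meets each unstable leaf in exactly one point, and each $cu$-leaf meets each stable leaf in exactly one point.
\end{enumerate}
\end{theorem}

\subsection{Boxes}

For $p\in\mathbb{R}^3$ take affine coordinates $(s,c,u)$ centered at $p$ along unit vectors of $E^s(p),E^c(p),E^u(p)$, and let $|\cdot|_p$ be the maximum norm in these coordinates; it is comparable to the Euclidean norm uniformly in $p$. By uniform continuity there is $\rho>0$, independent of $p$, such that in the box $Q(p)=\{|\cdot|_p\le\rho\}$ each of $E^s,E^c,E^u,E^s\oplus E^c,E^c\oplus E^u$ is the graph of a linear map of norm at most $\frac14$ over the corresponding coordinate axis or plane. Let $Q'(p)=\{|\cdot|_p\le\rho/2\}$. For $x\in Q'(p)$, the \emph{plaque} of $x$ in one of the four foliations is the component of $x$ in the intersection of its leaf with $Q(p)$. It is the graph of a $\frac14$-Lipschitz $C^1$ function defined on the whole interval $[-\rho,\rho]$ or square $[-\rho,\rho]^2$; the graph stays inside $Q(p)$ because $\frac\rho2+\frac14\cdot\frac{3\rho}2<\rho$. The stable plaque of $x$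 lies in its $cs$-plaque, and the unstable plaque in its $cu$-plaque. Let $x,x'\in Q'(p)$ and $r=|x-x'|_p$.

\begin{enumerate}
\item[(B1)] \emph{The unstable plaque of $x'$ meets the $cs$-plaque of $x$ in exactly one point $z$, and $|z-x'|_p\le2r$. The stable plaque of $x$ meets the $cu$-plaque of $x'$ in exactly one point $z'$, and $|z'-x|_p\le2r$.} Write the first two plaques as $(s,c)=\xi(u)$ and $u=\zeta(s,c)$. The map $\zeta\circ\xi$ is a contraction of $[-\rho,\rho]$, and its fixed point is $u(z)$. Since $u(x)=\zeta((s,c)(x))$ and $(s,c)(x')=\xi(u(x'))$,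
\[
|u(z)-u(x')|\le|u(x)-u(x')|+|u(z)-u(x)|\le r+\tfrac14\bigl(r+\tfrac14|u(z)-u(x')|\bigr),
\]
so $|z-x'|_p=|u(z)-u(x')|\le\frac43r$. The second statement follows by exchanging $s$ and $u$.
\item[(B2)] \emph{The $cs$-plaque of $x$ meets the $cu$-plaque of $x'$ in a $\frac14$-Lipschitz graph over the $c$-axis, which is a $C^1$ arc tangent to $E^c$}; we call it a \emph{center plaque}. If the plaques are $u=\zeta(s,c)$ and $s=\zeta'(c,u)$, then for each $c$ the map $(s,u)\mapsto(\zeta'(c,u),\zeta(s,c))$ is a contraction of the square, so the intersection is a graph. For two of its points, $\max(|\Delta s|,|\Delta u|)\le\frac14\max(|\Delta s|,|\Delta c|,|\Delta u|)$, which gives the Lipschitz bound. The surfaces are transverse, so the intersection is $C^1$ and tangent to $(E^s\oplus E^c)\cap(E^c\oplus E^u)=E^c$.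
\item[(B3)] \emph{An arc of a stable, center or unstable plaque has length at most $C$ times the distance of its endpoints, and $x,x'$ are joined by a stable, a center and an unstable arc, each of length at most $C|x-x'|$}, with $C$ independent of $p,x,x'$. The first claim holds for graphs of $\frac14$-Lipschitz functions over an axis. For the second, the points $z,z'$ of (B1) both lie on the center plaque of (B2), and $|z-z'|_p\le5r$; go from $x$ to $z'$ to $z$ to $x'$.
\item[(B4)] \emph{If $x,x'$ lie in the same $cs$-leaf, they have the same $cs$-plaque; the same holds for $cu$.} Both plaques meet the unstable plaque of $p$ by (B1), at the same point by (P2), and two plaques with a common point coincide.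
\end{enumerate}

\subsection{Leaves as level sets}

Property (P1) easily implies that $H_u$ is constant on $cs$-leaves. The point of the next lemma is the converse: $H$ does not collapse anything in the unstable or stable direction.

\begin{lemma}\label{lem:level}
\begin{enumerate}
\item[(a)] The $cs$-leaves are the level sets of $H_u$, and $H_u$ maps each unstable leaf homeomorphically onto $\mathbb{R}$. The $cu$-leaves are the level sets of $H_s$, and $H_s$ maps each stable leaf homeomorphically onto $\mathbb{R}$.
\item[(b)] $H_c$ and $H_u$ are constant on stable leaves. So $H$ maps each stable leaf homeomorphically onto a line parallel to $e_s$.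
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x,y$ lie in one $cs$-leaf, so do $F^nx,F^ny$, and by (P1) the numbers $(F^nx-F^ny)_u$ are bounded. Hence $|\lambda_u|^n|H_u(x)-H_u(y)|=|H_u(F^nx)-H_u(F^ny)|$ is bounded for $n\ge0$, and $H_u(x)=H_u(y)$.

\emph{The leaf space.} By (P2) there is a unique number $r(x,y)$ such that $\theta(x,y)=w_x(r(x,y))$ lies in $W^{cs}(y)$. The function $r$ is continuous. Indeed, let $z=\theta(x,y)$ and let $(x',y')\to(x,y)$. Then $z_1=w_{x'}(r(x,y))\to z$, and $W^{cs}(y')$ contains a point $z_2\to z$, found by following a path from $y$ to $z$ in $W^{cs}(y)$ through finitely many foliation charts. By (B1) in $Q(z)$, the unstable plaque of $z_1$ meets the $cs$-plaque of $z_2$ at distance at most $2|z_1-z_2|_z$ from $z_1$. This point is $\theta(x',y')$ by (P2), and (B3) gives $r(x',y')\to r(x,y)$.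

Fix $x_0$ and let $q(y)=r(x_0,y)$. The level sets of $q:\mathbb{R}^3\to\mathbb{R}$ are the $cs$-leaves, and $H_u=\eta\circ q$ with $\eta=H_u\circ w_{x_0}$ continuous. By (P2) the restriction of $q$ to any unstable leaf is a continuous bijection between lines, hence a homeomorphism. The function $\eta$ is onto because $H$ is, so it remains to show that $\eta$ is strictly monotone.

A homeomorphism $\Theta$ of $\mathbb{R}^3$ that permutes the $cs$-leaves induces the homeomorphism $\bar\Theta=q\,\Theta\,w_{x_0}$ of $\mathbb{R}$, with $q\Theta=\bar\Theta q$. Fix $v\in\mathbb{Z}^3$ with $v_u>0$ and let $\bar v$ be induced by the translation by $v$. As $\eta(\bar vt)=\eta(t)+v_u$, the homeomorphism $\bar v$ has no fixed point. So it is increasing, and after reversing the sign of $q$ if necessary, $\bar vt>t$ for all $t$ and $\bar v^{\,i}t\to+\infty$. Orient all unstable leaves by $q$. The map $\bar F^2$ is increasing, so $F^2$ preserves this orientation.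

\emph{Monotonicity.} The translation by $v$ provides a unit of measurement along unstable leaves. The arc from $x$ to $\theta(x,x+v)$ goes in the positive direction, since $q(x+v)=\bar vq(x)$. Its length $|r(x,x+v)|$ is continuous and periodic in $x$, hence at most some $T$, and by \eqref{eq:Hcoord} the oscillation of $H_u$ on an arc of length at most $T$ is at most some $M$. Let $x'\in W^u(x)$ lie on the positive side of $x$. Put $z_0=F^{2n}x$ and $z_{i+1}=\theta(z_i,z_i+v)$. Then $q(z_i)=\bar v^{\,i}q(z_0)\to+\infty$ and $H_u(z_i)=H_u(z_0)+iv_u$. The point $F^{2n}x'$ lies on the positive side of $z_0$, so it lies between $z_{j}$ and $z_{j+1}$ for some $j=j(n)\ge0$. The arc $F^{2n}[x,x']$ has length at most $(j(n)+1)T$ and its length tends to $\infty$, so $j(n)\to\infty$. Therefore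
\[
\lambda_u^{2n}\bigl(H_u(x')-H_u(x)\bigr)=H_u(F^{2n}x')-H_u(z_0)\ge j(n)v_u-M>0
\]
for large $n$, and $\eta$ is strictly increasing. The argument used only $|\lambda_u|>1$, so it applies to $F^{-1}$, which satisfies $HF^{-1}=L^{-1}H$; this gives the statements for $cu$ and $s$.

(b) If $y\in W^s(x)$ then $L^n(Hx-Hy)=HF^nx-HF^ny$ is bounded for $n\ge0$. Since $|\lambda_c|,|\lambda_u|>1$, the vector $Hx-Hy$ is a multiple of $e_s$. Now use (a).
\end{proof}

The argument for (b) does not apply to unstable leaves: backward orbits stay close, but $L^{-1}$ contracts $e_c$, so $H_c$ may vary along an unstable leaf. This variation is the main obstacle in both propositions, and we give it a name.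

\subsection{Sliding along strong leaves}

For $i\in\{s,u\}$ and $t\in\mathbb{R}$ let $T^i_tx$ be the unique point of $W^i(x)$ with $H_i(T^i_tx)=H_i(x)+t$. The point $T^u_tx$ and the length of the arc from $x$ to it are continuous in $(x,t)$: write $T^u_tx=w_x(r)$; the function $r\mapsto H_u(w_x(r))-H_u(x)-t$ is strictly monotone, and if it changes sign between $r_0-\epsilon$ and $r_0+\epsilon$ for $(x_0,t_0)$, it does so for nearby $(x,t)$. The same holds for $T^s$. By uniqueness, $T^i$ is a flow and commutes with $\mathbb{Z}^3$, so it descends to a continuous flow on $\mathbb{T}^3$. By Lemma~\ref{lem:level}, and because unstable leaves lie in $cu$-leaves,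
\begin{equation}\label{eq:slide}
H(T^s_tx)=H(x)+te_s,\qquad H(T^u_tx)=H(x)+te_u+D(x,t)e_c,
\end{equation}
where the \emph{center drift} $D$ is continuous, periodic in $x$, and $D(x,0)=0$. Let $D_1=\sup\{|D(x,t)|:|t|\le1\}<\infty$. The map $H$ sends $W^u(x)$ to a line parallel to $e_u$ exactly when $D(x,\cdot)\equiv0$.

Let $G$ be a lift of $g\in\mathcal{C}^1(f)$. The point $GT^i_tx$ lies in $W^i(Gx)$, and by \eqref{eq:affine} $H_*(Gy)-H_*(Gx)=\lambda_*(g)(H_*(y)-H_*(x))$ for all $x,y$. Taking $y=T^i_tx$ and $*=i$, then $i=u$ and $*=c$, we get
\begin{equation}\label{eq:scaling}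
GT^i_t=T^i_{\lambda_i(g)t}G\quad(i=s,u),\qquad D(Gx,\lambda_u(g)t)=\lambda_c(g)D(x,t).
\end{equation}

\subsection{Center leaves and the fibers of $H$}

A \emph{center leaf} is a set $\{H_s=b,\ H_u=a\}$, that is, the preimage under $H$ of a line parallel to $e_c$, or equivalently the intersection of a $cs$-leaf and a $cu$-leaf. A \emph{center arc} is a compact arc in a center leaf, possibly a point. For $y\in\mathbb{R}^3$ let $I_y=H^{-1}(y)$.

\begin{lemma}\label{lem:center}
\begin{enumerate}
\item[(a)] Each center leaf is a properly embedded $C^1$ line tangent to $E^c$, and its intersection with a box $Q'(p)$ is contained in one center plaque.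
\item[(b)] The length of the center arc $[x,y]$ is a continuous function on the closed set of pairs $(x,y)$ lying in a common center leaf. For every $r$ there is $b(r)$ such that $|[x,y]|\le b(r)$ whenever $|x-y|\le r$.
\item[(c)] Each fiber $I_y$ is a center arc of length at most $C_0=b(R_0)$, and $H_c$ maps each center leaf monotonically onto $\mathbb{R}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S=\{H_u=a\}$ and $S'=\{H_s=b\}$. The continuous map $x\mapsto T^s_{b-H_s(x)}x$ sends $S$ into $S\cap S'$ and fixes $S\cap S'$ pointwise, so $S\cap S'$ is the continuous image of the leaf $S$ and is connected. By (B4) and (B2), $S\cap S'\cap Q'(p)$ is the part in $Q'(p)$ of a single center plaque, or is empty. So $S\cap S'$ is a connected embedded $C^1$ curve tangent to $E^c$. It is closed, and it is not compact because $H$ maps it onto a line. Hence it is a properly embedded line.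

(b) The bundle $E^c$ is not known to be uniquely integrable, so continuity of the parametrization needs an argument. Let $X$ be a continuous unit vector field tangent to $E^c$ on $\mathbb{R}^3$, and let $\kappa_x:\mathbb{R}\to\mathbb{R}^3$ parametrize the center leaf of $x$ with $\kappa_x(0)=x$, $\kappa_x'=X(\kappa_x)$. If $x_n\to x$, the curves $\kappa_{x_n}$ are $1$-Lipschitz, and every locally uniform limit of a subsequence is an integral curve of $X$ through $x$ on which $H_s$ and $H_u$ are constant. Such a curve lies in the center leaf of $x$ and equals $\kappa_x$. So $\kappa_{x_n}\to\kappa_x$ locally uniformly. Now let $y_n=\kappa_{x_n}(r_n)\to y$. By continuity of $H_s$ and $H_u$, $y=\kappa_x(r)$ for some $r$. The points $y_n$ and $\kappa_{x_n}(r)$ both tend to $y$ and lie in one center leaf, so by (a) they lie in one center plaque of $Q(y)$, and $|r_n-r|\le C|y_n-\kappa_{x_n}(r)|\to0$ by (B3). This proves continuity. The length is invariant under $\mathbb{Z}^3$, and the pairs with $x\in[0,1]^3$, $|x-y|\le r$ form a compact set.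

(c) The fiber $I_y$ is compact and lies in a center leaf. Let $A$ be a center arc with endpoints in $I_y$. The endpoints of $F^nA$ lie in $I_{L^ny}$, so they are at distance at most $R_0$ by \eqref{eq:Hcoord}, and $|F^nA|\le C_0$. The set $H(A)$ lies in a line parallel to $e_c$, so $|\lambda_c|^n\operatorname{diam}H(A)=\operatorname{diam}H(F^nA)\le C_0+R_0$ for all $n\ge0$. Hence $A\subset I_y$, and $I_y$ is an arc of length at most $C_0$. Finally, if $H_c$ were not monotone on a center leaf, there would be three points in order with the value at the middle one strictly larger (or strictly smaller) than at the other two, and by the intermediate value theorem some fiber would have points on both sides of the middle point without containing it.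
\end{proof}

The proof of (c) shows that a center arc whose forward images have bounded length lies in a fiber. For instance, if $f$ has a fixed point at which $E^c$ is contracted, a short center arc through it is collapsed by $h$. The projection $\mathbb{R}^3\to\mathbb{T}^3$ maps $I_y$ bijectively onto the fiber of $h$ over the class of $y$, because $H(x+v)=H(x)+v$; we use the same notation $I_y$ for both.

Order each center leaf so that $H_c$ is nondecreasing. For $x,y$ in one center leaf, $H_c(x)<H_c(y)$ implies $x<y$.

\begin{lemma}\label{lem:order}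
For $i\in\{s,u\}$ and $t\in\mathbb{R}$, the map $T^i_t$ sends each center leaf homeomorphically onto a center leaf and preserves the order.
\end{lemma}

\begin{proof}
By \eqref{eq:slide}, $T^i_t$ adds $t$ to $H_i$ and preserves the other one of $H_s,H_u$, and its inverse is $T^i_{-t}$. So it restricts to a homeomorphism between center leaves, which is monotone. The function $H_c\circ T^i_t-H_c$ is bounded by a constant $\beta$. Choose $x,y$ in the leaf with $H_c(y)-H_c(x)>2\beta$. Then $x<y$ and $H_c(T^i_tx)<H_c(T^i_ty)$, so $T^i_tx<T^i_ty$.
\end{proof}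

\section{The lift of Haar measure expands the center}\label{sec:measure}

\begin{lemma}\label{lem:mu0}
The set $\mathcal{N}$ of $y\in\mathbb{T}^3$ such that $I_y$ has more than one point is Borel and $m(\mathcal{N})=0$. There is exactly one probability measure $\mu_0$ on $\mathbb{T}^3$ with $h_*\mu_0=m$. It is invariant under every $g\in\mathcal{C}^1(f)$. If $\nu_R$ are probability measures with $h_*\nu_R\to m$ weakly, then $\nu_R\to\mu_0$ weakly.
\end{lemma}

\begin{proof}
In $\mathbb{R}^3$ the sets $\{y:\operatorname{diam}I_y\ge1/n\}$ are closed because $H$ is proper, so $\mathcal{N}$ is Borel. A center leaf contains at most countably many disjoint nondegenerate arcs, so the lift of $\mathcal{N}$ meets each line parallel to $e_c$ in a countable set, and it is null by Fubini's theorem. Let $Y=\mathbb{T}^3\setminus\mathcal{N}$ and $X=h^{-1}(Y)$. The restriction $h:X\to Y$ is a continuous bijection, and it is closed, since $h(Z\cap X)=h(Z)\cap Y$ for closed $Z\subset\mathbb{T}^3$. So it is a homeomorphism. The measure $\mu_0=(h|_X)^{-1}_*m$ projects to $m$, and any measure that projects to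 $m$ gives full mass to $X$ and equals $\mu_0$. Since $h_*g_*\mu_0=(A_g)_*m=m$, we get $g_*\mu_0=\mu_0$. Every weak limit point of $\nu_R$ projects to $m$, hence equals $\mu_0$.
\end{proof}

Let $\varphi=\psi^c_f=\log\|Df|_{E^c}\|$. For a nondegenerate center arc $B$,
\begin{equation}\label{eq:arc}
\min_B\varphi\le\log\frac{|FB|}{|B|}\le\max_B\varphi .
\end{equation}
To use $\varphi$ on the linear side we push it down in two ways: $\varphi^-(y)=\min_{I_y}\varphi$ and $\varphi^+(y)=\max_{I_y}\varphi$. The sets $\{\varphi^-\le a\}=h\{\varphi\le a\}$ and $\{\varphi^+\ge a\}=h\{\varphi\ge a\}$ are closed, so $\varphi^-$ is lower and $\varphi^+$ is upper semicontinuous. On $X$ we have $\varphi=\varphi^\pm\circ h$, so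
\begin{equation}\label{eq:three}
\int\varphi^-dm=\int\varphi^+dm=\int\varphi\,d\mu_0 .
\end{equation}

The center bundle may be contracted on part of the torus, but not on average for $\mu_0$. The reason is a counting argument. Consider the center arcs whose image under $H$ has length $2\varepsilon$. Individually they may be long, but their average length is of order $\varepsilon$, and $F^n$ maps them to arcs of definite length when $|\lambda_c|^n\varepsilon=1$. For $y\in\mathbb{R}^3$ and $\varepsilon>0$ let
\[
J_\varepsilon(y)=H^{-1}\bigl(y+[-\varepsilon,\varepsilon]e_c\bigr),\qquad\text{so that}\qquad FJ_\varepsilon(y)=J_{|\lambda_c|\varepsilon}(Ly).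
\]
By Lemma~\ref{lem:center}(c) and properness, $J_\varepsilon(y)$ is a center arc whose endpoints are mapped to $y\pm\varepsilon e_c$. Its length is periodic in $y$, at most $b(2\varepsilon+R_0)$, and bounded below by a positive constant depending on $\varepsilon$, by uniform continuity of $H$. Let $a_1=\inf_y|J_1(y)|>0$ and $a_2=\sup_y|J_2(y)|<\infty$. If $y_n\to y$, limits of points of $J_\varepsilon(y_n)$ lie in $J_\varepsilon(y)$. Applied to maximum points of $\varphi$, and to endpoints together with Lemma~\ref{lem:center}(b), this shows that $\max_{J_\varepsilon(y)}\varphi$ and $|J_\varepsilon(y)|$ are upper semicontinuous in $y$, hence measurable.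

\begin{lemma}\label{lem:exponent}
$\displaystyle\int\varphi\,d\mu_0\ge\log|\lambda_c|>0$.
\end{lemma}

\begin{proof}
Let $\varepsilon\le1$. For $|t|\le1$ we have $J_\varepsilon(y+te_c)\subset J_2(y)$, and a point $z\in J_2(y)$ belongs to $J_\varepsilon(y+te_c)$ only if $|H_c(z)-y_c-t|\le\varepsilon$, a set of $t$ of measure at most $2\varepsilon$. By Fubini's theorem $\int_{-1}^1|J_\varepsilon(y+te_c)|\,dt\le2\varepsilon a_2$. Integrating over $y\in\mathbb{T}^3$ and using translation invariance, $\int|J_\varepsilon|\,dm\le\varepsilon a_2$. With $\varepsilon_j=|\lambda_c|^{-j}$, Jensen's inequality gives $\int\log|J_{\varepsilon_n}|\,dm\le-n\log|\lambda_c|+\log a_2$. Now $F^kJ_{\varepsilon_n}(y)=J_{\varepsilon_{n-k}}(L^ky)$ and $F^nJ_{\varepsilon_n}(y)=J_1(L^ny)$. By \eqref{eq:arc} and the $L$-invariance of $m$,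
\begin{align*}
n\log|\lambda_c|+\log\frac{a_1}{a_2}&\le\int\log\frac{|F^nJ_{\varepsilon_n}(y)|}{|J_{\varepsilon_n}(y)|}\,dm(y)\\
&\le\sum_{k=0}^{n-1}\int\max_{J_{\varepsilon_{n-k}}(L^ky)}\varphi\;dm(y)=\sum_{j=1}^{n}\int\max_{J_{\varepsilon_j}(y)}\varphi\;dm(y).
\end{align*}
As $j\to\infty$ the compact arcs $J_{\varepsilon_j}(y)$ decrease to $I_y$, so $\max_{J_{\varepsilon_j}(y)}\varphi$ decreases to $\varphi^+(y)$, and the integrals converge to $\int\varphi^+dm$ by bounded convergence. Divide by $n$, let $n\to\infty$, and use \eqref{eq:three}.
\end{proof}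

\section{Symmetries that preserve the fibers}\label{sec:A}

We prove Proposition~\ref{prop:A}. Let $g\in\mathcal{C}^1(f)$ with $hg=h$. Then $A_g=\mathrm{id}$, so $L_g=I$ and the vector $t$ in \eqref{eq:affine} is an integer vector; subtracting it, we choose the lift $G$ with $HG=H$. This $G$ commutes with $\mathbb{Z}^3$. It commutes with $F$: applying $H$ to $GF=FG+v$ gives $LH=LH+v$, so $v=0$. Let
\[
U=\{x\in\mathbb{R}^3:Gx\ne x\},
\]
an open set invariant under $F^{\pm1}$ and $\mathbb{Z}^3$. We assume $U\ne\emptyset$ and derive a contradiction.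

\medskip\noindent\textbf{Step 1: the shape of $U$.} By \eqref{eq:scaling} with $\lambda_i(g)=1$, the map $G$ commutes with $T^s_t$ and $T^u_t$. Hence $U$ and its complement are invariant under both flows, that is, they are unions of stable leaves and unions of unstable leaves. This is the only place in this section where the differentiability of $g$ is used.

Since $G$ preserves each fiber of $H$, every point of $U$ lies in a nondegenerate fiber. A center leaf contains countably many of these, so on a component of the intersection of $U$ with a center leaf, $H$ is continuous with countable image, hence constant. We call such a component a \emph{gap}. Each gap is a bounded open arc $(e^-,e^+)$ with $e^\pm\notin U$, and its closure lies in one fiber. By Lemma~\ref{lem:order} and the invariance of $U$, the maps $T^s_t$ and $T^u_t$ send gaps onto gaps, preserving the order of the endpoints.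

\medskip\noindent\textbf{Step 2: shadows of unstable leaves.} We want to prove that $D(x,\cdot)\equiv0$ for $x\in U$. The idea is to compare $W^u(x)$ with its translates $W^u(x+v)$, whose images under $H$ are translates of $H(W^u(x))$, and to apply Lemma~\ref{lem:graph}. These curves lie in different $cu$-leaves, so we project them along stable leaves, which changes neither $H_c$ nor $H_u$, to the single $cu$-leaf $\{H_s=0\}$. This leaf is the union of the center leaves $W^c_\tau=\{H_s=0,\ H_u=\tau\}$. For $x\in\mathbb{R}^3$ define the \emph{shadow} of $W^u(x)$ and its \emph{height} by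
\[
\sigma_x(\tau)=T^s_{-H_s(x)}T^u_{\tau-H_u(x)}x\in W^c_\tau,\qquad
\gamma_x(\tau)=H_c(\sigma_x(\tau))=H_c(x)+D(x,\tau-H_u(x)).
\]
The points $\sigma_x(\tau)$ and $\sigma_{x'}(\tau)$ lie in the same ordered line $W^c_\tau$. By Lemma~\ref{lem:order} they are in the same order as $T^u_{-\tau}\sigma_x(\tau)$ and $T^u_{-\tau}\sigma_{x'}(\tau)$, which are continuous functions of $\tau$ with values in the fixed line $W^c_0\cong\mathbb{R}$. Hence shadows behave like graphs of continuous real functions: the set $\{\tau:\sigma_x(\tau)<\sigma_{x'}(\tau)\}$ is open, and if the order of two shadows changes, they meet. In general shadows may cross. If $x$ lies in a gap $(e^-,e^+)$, then $H_s$ and $H_u$ take the same values at $x,e^-,e^+$, so the three shadows at time $\tau$ are images under the same map $T^s_{-H_s(x)}T^u_{\tau-H_u(x)}$. By Step 1, $(\sigma_{e^-}(\tau),\sigma_{e^+}(\tau))$ is the gap containing $\sigma_x(\tau)$.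

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!20] plot[domain=0:8,smooth] (\x,{1.9+0.25*sin(50*\x)}) -- plot[domain=8:0,smooth] (\x,{0.5+0.2*sin(70*\x)}) -- cycle;
\draw[thick] plot[domain=0:8,smooth] (\x,{1.9+0.25*sin(50*\x)}) node[right] {$\sigma_{e^+}$};
\draw[thick] plot[domain=0:8,smooth] (\x,{0.5+0.2*sin(70*\x)}) node[right] {$\sigma_{e^-}$};
\draw plot[domain=0:8,smooth] (\x,{1.2+0.04*(\x-4)}) node[right] {$\sigma_{x}$};
\draw[dashed] plot[domain=0:8,smooth] (\x,{1.2-0.07*(\x-4)}) node[right] {$\sigma_{x'}$};
\fill (4,1.2) circle (1.5pt);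
\draw[dotted] (4,-0.2) -- (4,2.6) node[above] {$W^c_{\tau_0}$};
\draw[->] (-0.3,-0.2) -- (8.4,-0.2) node[right] {$\tau$};
\end{tikzpicture}
\caption{The $cu$-leaf $\{H_s=0\}$, drawn with center leaves vertical and $\tau=H_u$ horizontal. The shaded strip consists of points moved by $G$, its two boundary curves consist of points fixed by $G$, and $H$ collapses each vertical segment of the strip to a point. The projection $\sigma_{x'}$ of an unstable leaf of moved points cannot touch the boundary, so once in the strip it stays there and has the same image under $H$ as $\sigma_x$.}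
\label{fig:strip}
\end{figure}

\medskip\noindent\textbf{Step 3: shadows from $U$ that meet have the same height.} Let $x,x'\in U$ with $\sigma_x(\tau_0)=\sigma_{x'}(\tau_0)$, and let $(e^-,e^+)$ be the gap of $x$ (Figure~\ref{fig:strip}). The set of $\tau$ with $\sigma_{e^-}(\tau)<\sigma_{x'}(\tau)<\sigma_{e^+}(\tau)$ is open and contains $\tau_0$. Since $\sigma_{x'}(\tau)\in U$ and $\sigma_{e^\pm}(\tau)\notin U$, equality never occurs, and the complement is the open set $\{\sigma_{x'}<\sigma_{e^-}\}\cup\{\sigma_{x'}>\sigma_{e^+}\}$. By connectedness, $\sigma_{x'}(\tau)$ and $\sigma_x(\tau)$ lie in the same gap for every $\tau$. As $H$ is constant on gaps, $\gamma_{x'}=\gamma_x$.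

\medskip\noindent\textbf{Step 4: $D(x,\cdot)\equiv0$ for $x\in U$.} Let $x\in U$ and $v\in\mathbb{Z}^3$. Then $x+v\in U$, and by \eqref{eq:Hcoord} and periodicity of $D$,
\[
\gamma_{x+v}(\tau)=\gamma_x(\tau-v_u)+v_c .
\]
Suppose $\gamma_{x+v}-\gamma_x$ is positive at $\tau_1$ and negative at $\tau_2$. Then $\sigma_{x+v}(\tau_1)>\sigma_x(\tau_1)$ and $\sigma_{x+v}(\tau_2)<\sigma_x(\tau_2)$, so the shadows meet, and Step 3 gives $\gamma_{x+v}=\gamma_x$, a contradiction. By Lemma~\ref{lem:irr}(c) and Lemma~\ref{lem:graph}, $\gamma_x$ is affine. Since $D(x,0)=0$, this means $D(x,t)=k(x)t$, with $|k(x)|=|D(x,1)|\le D_1$. By \eqref{eq:scaling} for $F$, $k(Fx)=(\lambda_c/\lambda_u)k(x)$ on $U$. Hence $|k(x)|=|\lambda_c/\lambda_u|^n|k(F^{-n}x)|\le|\lambda_c/\lambda_u|^nD_1$ for all $n\ge 0$, and $k(x)=0$ because $|\lambda_c|<|\lambda_u|$.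

\medskip\noindent\textbf{Step 5: the gaps would grow.} Let $x\in U$ with gap $(e^-,e^+)$, and for $\tau\in[0,1]$ let $A_\tau=T^u_\tau[e^-,e^+]$. It is the closure of a gap and contains $T^u_\tau x$, so by Step 4 it lies in the fiber over $y_\tau=H(x)+\tau e_u$. The distance between $T^u_\tau e^-$ and $T^u_\tau e^+$ is positive and continuous in $\tau$, so $|A_\tau|\ge\delta_0>0$ on $[0,1]$. The arc $F^kA_\tau$ lies in the fiber over $L^ky_\tau$. So it has length at most $C_0$, the minimum of $\varphi$ on it is at least $\varphi^-(L^ky_\tau)$, and \eqref{eq:arc} gives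
\[
\sum_{k=0}^{n-1}\varphi^-(L^ky_\tau)\le\log\frac{|F^nA_\tau|}{|A_\tau|}\le\log\frac{C_0}{\delta_0}.
\]
Let $m_k$ be the distribution on $\mathbb{T}^3$ of $L^ky_\tau=L^kH(x)+\lambda_u^k\tau e_u$ when $\tau$ is uniform in $[0,1]$. Integrating in $\tau$,
\begin{equation}\label{eq:bounded}
\frac1n\sum_{k=0}^{n-1}\int\varphi^-dm_k\le\frac1n\log\frac{C_0}{\delta_0}.
\end{equation}
By Lemma~\ref{lem:irr}(b) with $R=\lambda_u^k$, the measures $m_k$ converge weakly to $m$. Step 4 was needed here: with a nonzero drift the points would carry the extra term $\lambda_c^kD(x,\tau)e_c$, which is not controlled. The segments may lie entirely in the null set $\mathcal{N}$, where $\varphi^-$ can be discontinuous, but semicontinuity goes in the right direction. A bounded lower semicontinuous function is an increasing limit of continuous functions $\phi_j$, and $\liminf_k\int\varphi^-dm_k\ge\lim_k\int\phi_j\,dm_k=\int\phi_j\,dm$ for every $j$, so $\liminf_k\int\varphi^-dm_k\ge\int\varphi^-dm$. Letting $n\to\infty$ in \eqref{eq:bounded} gives $\int\varphi^-dm\le0$, which contradicts \eqref{eq:three} and Lemma~\ref{lem:exponent}.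 So $U=\emptyset$ and $g=\mathrm{id}$. This proves Proposition~\ref{prop:A}. \qed

\section{Rigidity in rank two}\label{sec:B}

We prove Proposition~\ref{prop:B}. For $a=(a_1,a_2)\in\mathbb{Z}^2$ let $f_a=f^{a_1}g^{a_2}$; since $f$ and $g$ commute, $f_{a+b}=f_af_b$. Write $\lambda_*(a),\chi_*(a)$ for $\lambda_*(f_a),\chi_*(f_a)$. By hypothesis the vectors $\chi(a)=a_1\chi(f)+a_2\chi(g)$ form a lattice in $\Pi$. Any two of $\chi_s,\chi_c,\chi_u$ are coordinates on $\Pi$, so they are linearly independent as functions on $\mathbb{Z}^2$ and on $2\mathbb{Z}^2$. They also take any prescribed pair of strict signs, because an open quadrant contains arbitrarily large disks and hence lattice points.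

\medskip\noindent\textbf{Step 1: the drift vanishes.} The map $f$ expands both $t$ and $D$ in \eqref{eq:scaling}, which gives no information. In rank two there is an element that shrinks $t$ and expands $D$, like $B$ in Example~\ref{ex:linear}. Choose $a$ with $\chi_u(a)<0<\chi_c(a)$ and a lift $G$ of $f_a$. For $n$ so large that $|\lambda_u(a)^nt|\le1$, \eqref{eq:scaling} gives
\[
|D(x,t)|=e^{-n\chi_c(a)}\bigl|D(G^nx,\lambda_u(a)^nt)\bigr|\le e^{-n\chi_c(a)}D_1\to0 .
\]
So $D\equiv0$. On $\mathbb{T}^3$ the flows $T^s,T^u$ now satisfy, by \eqref{eq:slide} and \eqref{eq:scaling},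
\begin{equation}\label{eq:flows}
hT^i_d=h+de_i,\qquad f_aT^i_d=T^i_{\lambda_i(a)d}f_a\qquad(i=s,u).
\end{equation}

\medskip\noindent\textbf{Step 2: measures invariant under $f$ and $g$ have the exponents of $\mu_0$.} Fix $*\in\{s,c,u\}$ and write $\psi_a=\psi^*_{f_a}$. For a probability measure $\mu$ invariant under $f$ and $g$, let $l_\mu(a)=\int\psi_a\,d\mu$; it is additive in $a$ by \eqref{eq:cocycle}. The measure $\mu_0$ is such a measure by Lemma~\ref{lem:mu0}. We claim that $l_\mu=l_{\mu_0}$.

As in Example~\ref{ex:worked}, we connect $\mu$ to $\mu_0$ by sliding. Let $\mathcal{A}=2\mathbb{Z}^2$, so that $\lambda_i(a)=e^{\chi_i(a)}>0$ for $a\in\mathcal{A}$. Fix $i\in\{s,u\}$, let $\mu_d=(T^i_d)_*\mu$, and put $\Psi_a(t)=\int\psi_a\,d\mu_{e^t}$, a bounded continuous function. By \eqref{eq:flows} and the invariance of $\mu$, $(f_b)_*\mu_d=\mu_{\lambda_i(b)d}$, so \eqref{eq:cocycle} gives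
\[
\Psi_{a+b}(t)=\int\psi_a\,d(f_b)_*\mu_{e^t}+\Psi_b(t)=\Psi_a(t+\chi_i(b))+\Psi_b(t).
\]
As $t\to-\infty$, $T^i_{e^t}\to\mathrm{id}$ uniformly, so $\Psi_a(t)\to l_\mu(a)$. Let $\nu_R=\frac1R\int_0^R\mu_{e^t}dt$. For continuous $\phi$, \eqref{eq:flows} gives
\[
\int\phi\,dh_*\nu_R=\int\Bigl(\frac1R\int_0^R\phi(y+e^te_i)\,dt\Bigr)dh_*\mu(y),
\]
which tends to $\int\phi\,dm$ by Lemma~\ref{lem:irr}(b). By Lemma~\ref{lem:mu0}, $\nu_R\to\mu_0$, so $\frac1R\int_0^R\Psi_a\to l_{\mu_0}(a)$. Lemma~\ref{lem:cocycle} applies, with $M=l_{\mu_0}-l_\mu$ independent of $i$. Taking $b=(2,0)$, for which $\chi_i(b)=2\log|\lambda_i|\neq0$, we find constants $\beta_s,\beta_u$ with $M=\beta_s\chi_s=\beta_u\chi_u$ on $\mathcal{A}$. Since $\chi_s$ and $\chi_u$ are independent on $\mathcal{A}$, $\beta_s=\beta_u=0$. Finally $2M(a)=M(2a)=0$ for all $a\in\mathbb{Z}^2$.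

\medskip\noindent\textbf{Step 3: all $f$-invariant measures have the exponents of $\mu_0$.} An $f$-invariant measure need not be $g$-invariant, but the extreme values of the exponent are attained at measures that are. Let $l^*=\int\psi^*_f\,d\mu_0$. The set $\mathcal{M}$ of $f$-invariant probability measures that maximize $\int\psi^*_f$ is nonempty, compact and convex. By \eqref{eq:cocycle} applied to $fg=gf$, $\psi^*_f\circ g-\psi^*_f=\psi^*_g\circ f-\psi^*_g$, and the right side has integral zero for every $f$-invariant $\nu$. So $g_*\nu$, which is again $f$-invariant, has the same exponent as $\nu$, and $g_*\mathcal{M}\subset\mathcal{M}$. A limit point of $\frac1n\sum_{k<n}g^k_*\nu$ with $\nu\in\mathcal{M}$ is a $g$-invariant element of $\mathcal{M}$, so the maximum is $l^*$ by Step 2. Replacing maximum by minimum throughout shows that the minimum is also $l^*$.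

It follows that $\frac1n\log\|Df^n|_{E^*}\|=\frac1n\sum_{k<n}\psi^*_f\circ f^k\to l^*$ uniformly: otherwise there are $x_j$ and $n_j\to\infty$ along which the averages stay away from $l^*$, and a limit point of $\frac1{n_j}\sum_{k<n_j}\delta_{f^kx_j}$ is an invariant measure with exponent different from $l^*$. Since $\|Df^{-n}|_{E^*(x)}\|=\|Df^n|_{E^*(f^{-n}x)}\|^{-1}$, for every $\eta>0$ there is $C_\eta$ such that
\begin{equation}\label{eq:uniform}
C_\eta^{-1}e^{nl^*-\eta|n|}\le\|Df^n|_{E^*}\|\le C_\eta e^{nl^*+\eta|n|}\qquad(n\in\mathbb{Z}).
\end{equation}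
The same bounds hold for $|F^nA|/|A|$, for any nondegenerate arc $A$ tangent to $E^*$.

\medskip\noindent\textbf{Step 4: $l^*=\log|\lambda_*|$, $f$ is Anosov, and $h$ is a homeomorphism.} We compare \eqref{eq:uniform} with the growth of long arcs, which $H$ determines. For $i\in\{s,u\}$ and $R\in\mathbb{R}$ let $A^i(x,R)$ be the arc of $W^i(x)$ from $x$ to $T^i_Rx$. The images of its endpoints under $H$ are at distance $|R|$, so $|A^i(x,R)|\ge|R|-R_0$ by \eqref{eq:Hcoord}. It is covered by at most $|R|+1$ arcs of the form $A^i(z,1)$, whose lengths are bounded by a constant $a_3$ by continuity and periodicity. In the same way the center arc $J_R(y)$ has length at least $2R-R_0$ and is covered by at most $R+1$ arcs $J_1(z)$, each of length at most $a_2$. Now $F^nA^u(x,1)=A^u(F^nx,\lambda_u^n)$, $F^{-n}A^s(x,1)=A^s(F^{-n}x,\lambda_s^{-n})$ and $F^nJ_1(y)=J_{|\lambda_c|^n}(L^ny)$. So, as $n\to+\infty$, the lengths of these arcs are comparable to $|\lambda_u|^n$, $|\lambda_s|^{-n}$, $|\lambda_c|^n$, while by \eqref{eq:uniform} they are $e^{n(l^u+o(1))}$, $e^{n(-l^s+o(1))}$, $e^{n(l^c+o(1))}$. Hence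 $l^*=\log|\lambda_*|$, and with Step 3 this proves the statement on exponents.

Since $l^c,l^u>0$ and the angle between $E^c$ and $E^u$ is bounded below, \eqref{eq:uniform} shows that $Df^{-1}$ contracts $E^c\oplus E^u$ uniformly. So $f$ is Anosov. The forward images of a nondegenerate fiber would have unbounded length by \eqref{eq:uniform}, but they are fibers, of length at most $C_0$. So $h$ is a continuous bijection of a compact space, hence a homeomorphism. Put $T^c_d=H^{-1}\circ(H+de_c)$. Then $HT^*_d=H+de_*$ for all three $*$, and $T^*$ moves points along $*$-leaves.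

\medskip\noindent\textbf{Step 5: H\"older estimates along leaves.} Let $\ell_*(x,d)$ be the length of the arc of the $*$-leaf from $x$ to $T^*_dx$. It is continuous (for $*=c$ by Lemma~\ref{lem:center}(b)), periodic in $x$, and positive for $d\neq0$. Let $\Lambda$ be the largest of the numbers $|\lambda_*|^{\pm1}$. By compactness, $c_1\le\ell_*(x,d)\le C_1$ for $1\le|d|\le\Lambda$, with $c_1>0$. To estimate a short arc we bring it to this scale. Let $0<|d|<1$, and let $n$ be the integer of least modulus with $|\lambda_*|^n|d|\ge1$; it is positive for $*=c,u$ and negative for $*=s$. Then $1\le|\lambda_*|^n|d|\le\Lambda$, so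
\[
\Lambda^{-1}|d|\le|\lambda_*|^{-n}\le|d|,\qquad e^{\eta|n|}=\bigl(|\lambda_*|^n\bigr)^{\eta/|\log|\lambda_*||}\le(\Lambda/|d|)^{\eta'},\qquad\eta'=\frac{\eta}{\min_*|\log|\lambda_*||}.
\]
The image of the arc under $F^n$ has length $\ell_*(F^nx,\lambda_*^nd)\in[c_1,C_1]$. By \eqref{eq:uniform} with $l^*=\log|\lambda_*|$, the length $\ell_*(x,d)$ lies between $c_1C_\eta^{-1}e^{-\eta|n|}|\lambda_*|^{-n}$ and $C_1C_\eta e^{\eta|n|}|\lambda_*|^{-n}$. Therefore, with constants $c,C>0$ depending only on $\eta$,
\begin{equation}\label{eq:holder}
c|d|^{1+\eta'}\le\ell_*(x,d)\le C|d|^{1-\eta'}\qquad(0<|d|<1).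
\end{equation}

\medskip\noindent\textbf{Step 6: $h$ and $h^{-1}$ are H\"older.} Let $y'=y+d_se_s+d_ce_c+d_ue_u$ with $|d_*|<1$. Then $H^{-1}y'=T^u_{d_u}T^c_{d_c}T^s_{d_s}H^{-1}y$, and the upper bound in \eqref{eq:holder} gives $|H^{-1}y-H^{-1}y'|\le C\sum_*|d_*|^{1-\eta'}\le C'|y-y'|^{1-\eta'}$.

For $H$, let $x,x'$ be close. By (B3) in the box $Q(x)$ they are joined by a stable, a center and an unstable arc of lengths at most $C|x-x'|$. Each arc goes from some point $z$ to $T^*_{d_*}z$, and $|d_*|<1$ by uniform continuity of $H$ if $|x-x'|$ is small. The lower bound in \eqref{eq:holder} gives $c|d_*|^{1+\eta'}\le C|x-x'|$, so $|Hx-Hx'|\le\sum_*|d_*|\le C''|x-x'|^{1/(1+\eta')}$.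

Both exponents are at least $1-\eta'$, and $\eta'>0$ is arbitrary. On the compact space $\mathbb{T}^3$ a H\"older estimate for nearby points implies one for all points. So $h$ and $h^{-1}$ are $(1-\varepsilon)$-H\"older for every $\varepsilon\in(0,1)$. This proves Proposition~\ref{prop:B}, and with it Theorem~\ref{thm:main}. \qed

\section{The bound on $K$ is attained}\label{sec:sharp}

\begin{proposition}\label{prop:sharp}
Let $L$ be the linear part of a partially hyperbolic DA diffeomorphism of $\mathbb{T}^3$. There is a $C^\infty$ partially hyperbolic diffeomorphism $f$ with $L_f=L$ such that $\mathcal{C}^1(f)$ is virtually trivial and $\#K=|\det(L-I)|$.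
\end{proposition}

\begin{proof}
We perturb $L$ in the same way near each of its fixed points, so that the translations by fixed points remain symmetries while the exponents change. Let $\Lambda_0=(L-I)^{-1}\mathbb{Z}^3$, an $L$-invariant lattice containing $\mathbb{Z}^3$ with index $|\det(L-I)|$. Let $\beta\ge0$ be a $C^\infty$ function equal to $1$ near $0$ and supported in a ball around $0$ whose translates by $\Lambda_0$ are disjoint. Put
\[
X(x)=\sum_{\lambda\in\Lambda_0}\beta(x-\lambda)(x-\lambda),\qquad F(x)=L\bigl(x+\delta X(x)\bigr),
\]
with $\delta>0$ small. The field $X$ is $\Lambda_0$-periodic, and $\mathrm{id}+\delta X$ is a diffeomorphism when $\delta\sup\|DX\|<1$. Since $F(x+\lambda)=F(x)+L\lambda$ for $\lambda\in\Lambda_0$, the map $F$ induces a $C^\infty$ diffeomorphism $f$ of $\mathbb{T}^3$ with $L_f=L$. The map $L$ is partially hyperbolic, with the eigenlines as bundles, and partial hyperbolicity is an open condition in the $C^1$ topology; so $f$ is partially hyperbolic, and DA, for small $\delta$. As $L\lambda-\lambda\in\mathbb{Z}^3$, the map $f$ commutes with the $|\det(L-I)|$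 translations by $\Lambda_0/\mathbb{Z}^3$, and Theorem~\ref{thm:main}(1) gives $\#K=|\det(L-I)|$. Near $0$ we have $X(x)=x$, so $0$ is a fixed point with $Df(0)=(1+\delta)L$. The three exponents of the point mass at $0$ are the logarithms of the moduli of the eigenvalues of $(1+\delta)L$. Their sum is $3\log(1+\delta)\ne0=\log|\lambda_s|+\log|\lambda_c|+\log|\lambda_u|$. So the second alternative in Theorem~\ref{thm:main}(2) fails, and $\mathcal{C}^1(f)$ is virtually trivial.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GSXZ}
Shaobo Gan, Yi Shi, Disheng Xu and Jinhua Zhang,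
\emph{Centralizers of derived-from-Anosov systems on $\mathbb{T}^3$: rigidity versus triviality},
arXiv:2006.00450 (2020).

\bibitem{HP}
A. Hammerlindl and R. Potrie,
\emph{Pointwise partial hyperbolicity in three-dimensional nilmanifolds},
J. London Math. Soc. 89 (2014).

\bibitem{Potrie}
R. Potrie,
\emph{Partial hyperbolicity and foliations in $\mathbb{T}^3$},
J. Mod. Dyn. 9 (2015).

\end{thebibliography}
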